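\title{A constant term formula for the supercharacter of $V_{-2}(\mathfrak{osp}(m|n))$}

\begin{abstract}
We prove a constant term formula for the supercharacter, with all Cartan variables, of the simple affine vertex superalgebra $V_{-2}(\mathfrak{osp}(m|n))$, for $m\ge 4$, $n$ even, $m-n\neq 4$ and $(m,n)\neq(5,0)$. Without the Cartan variables the formula depends only on $m-n$. In particular, the supercharacter of $V_{-2}(\mathfrak{osp}(n+8|n))$ equals the character of $V_{-2}(\mathfrak{so}(8))$ for every even $n\ge0$, as conjectured by Adamovic and Milas. The proof rests on a uniqueness principle: at negative level, a supercharacter whose numerator is supported on the zero set of the Casimir operator and which is invariant under the reflection in the highest root is determined by its minimal quantum Hamiltonian reduction. We apply it to $V_{-2}(\mathfrak{osp}(m|n))$ and to the Euler characteristic of a BRST complex built from free fields.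
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $\mathfrak g$ be a simple Lie algebra or a basic classical Lie superalgebra, with a fixed nondegenerate invariant supersymmetric form $(\cdot|\cdot)$. We write $|a|\in\{0,1\}$ for the parity of a homogeneous element. The affine superalgebra $\hat{\mathfrak g}$ is spanned by symbols $a_i$ ($a\in\mathfrak g$, $i\in\mathbb Z$, linear in $a$), a central element $K$ and a derivation $D$, with
\[
[a_i,b_j]=[a,b]_{i+j}+i\,\delta_{i+j,0}\,(a|b)K,\qquad [D,a_i]=i\,a_i .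
\]
A module has level $k$ if $K$ acts as $k$. The universal affine vertex superalgebra $V^k(\mathfrak g)$ is the module of level $k$ freely generated by a vector $1$ killed by $D$ and by all $a_i$ with $i\ge0$. The dual Coxeter number $h^\vee$ is defined by saying that the Killing form of $\mathfrak g$ is $2h^\vee(\cdot|\cdot)$. For $k\ne-h^\vee$ the Sugawara construction makes $V^k(\mathfrak g)$ a conformal vertex superalgebra of central charge $k\operatorname{sdim}\mathfrak g/(k+h^\vee)$, with $L(0)=-D$, and $V^k(\mathfrak g)$ has a unique simple quotient $V_k(\mathfrak g)$. For a conformal vertex superalgebra $W$ of central charge $c$ put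
\[
\operatorname{ch}[W](\tau)=\operatorname{tr}_W q^{L(0)-c/24},\qquad
\operatorname{sch}[W](\tau)=\operatorname{str}_W q^{L(0)-c/24},\qquad q=e^{2\pi i\tau},
\]
where the supertrace counts odd vectors with a minus sign.

Let $V=\mathbb C^{m|n}$, $n$ even, carry an even nondegenerate supersymmetric form $(\cdot,\cdot)$: it is symmetric on $V_{\bar0}=\mathbb C^m$, skew on $V_{\bar 1}=\mathbb C^n$, and $V_{\bar0}\perp V_{\bar1}$. The superalgebra $\mathfrak{osp}(V)=\mathfrak{osp}(m|n)$ is spanned by the homogeneous endomorphisms $B$ of $V$ with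
\begin{equation}\label{eq:osp}
(By,y')=-(-1)^{|B||y|}(y,By') .
\end{equation}
Its even part is $\mathfrak{so}(m)\oplus\mathfrak{sp}(n)$, and $\mathfrak{osp}(m|0)=\mathfrak{so}(m)$. We use the form $(B|B')=\frac12\operatorname{str}_V(BB')$. On $\mathfrak{so}(m)$ it is the standard form, for which long roots have squared length $2$; on $\mathfrak{sp}(n)$ it is $-\frac12$ times the standard form, so that at level $-2$ the subalgebra $\mathfrak{so}(m)$ has level $-2$ and $\mathfrak{sp}(n)$ has level $1$. Put
\[
p=m-n=\operatorname{sdim}V .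
\]
Then $\operatorname{sdim}\mathfrak{osp}(m|n)=p(p-1)/2$ and $h^\vee=p-2$.

In a supertrace a bosonic and a fermionic generator of the same conformal weight cancel. For the universal algebra this is all there is to say: the Poincar\'e--Birkhoff--Witt (PBW) theorem gives
\[
\operatorname{sch}[V^k(\mathfrak g)]=q^{-c/24}\prod_{j\ge1}(1-q^j)^{-\operatorname{sdim}\mathfrak g},
\]
and for $\mathfrak g=\mathfrak{osp}(m|n)$ both $\operatorname{sdim}\mathfrak g$ and $c$ depend only on $k$ and $p$. It is natural to ask whether the cancellation survives the passage to the simple quotient. This is a different matter, because it requires the maximal ideals of different vertex superalgebras, with no evident map between them, to have the same graded superdimension. The following case is conjectured in \cite{AM}: for every even $n\ge0$,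
\begin{equation}\label{eq:conj}
\operatorname{sch}[V_{-2}(\mathfrak{osp}(n+8|n))](\tau)=\operatorname{ch}[V_{-2}(\mathfrak{so}(8))](\tau).
\end{equation}
Here $p=8$, $h^\vee=6$, $\operatorname{sdim}\mathfrak g=28$ and $c=-14$ for all $n$. We prove \eqref{eq:conj} by computing the left side.

\subsection{Results}
Let $\ell=\lfloor m/2\rfloor$ and $r=n/2$, and let $\mathfrak h$ be a Cartan subalgebra of $\mathfrak{osp}(m|n)$. The set $\operatorname{wt}V$ of weights of $V$ consists of the even weights $\pm\epsilon_i$ ($1\le i\le\ell$) and $0$ (if $m$ is odd), and the odd weights $\pm\delta_j$ ($1\le j\le r$). All have multiplicity one, and $(\epsilon_i|\epsilon_j)=\delta_{ij}=-(\delta_i|\delta_j)$, $(\epsilon_i|\delta_j)=0$. Put $\sigma(\mu)=1$ for even and $\sigma(\mu)=-1$ for odd $\mu\in\operatorname{wt}V$. For $s\neq-2$ let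
\[
\chi^{(s)}(z)=\operatorname{tr}_{V_s(\mathfrak{sl}_2)}q^{L(0)}z^{\alpha^\vee}
\]
with $\alpha^\vee$ the coroot, acting by its zero mode; $V_0(\mathfrak{sl}_2)=\mathbb C$, so $\chi^{(0)}=1$. Let $\operatorname{CT}_z$ denote the constant term in $z$.

\begin{theorem}\label{thm:main}
Let $m\ge4$, let $n\ge0$ be even, and assume $p\neq4$ and $(m,n)\ne(5,0)$. Put $s=\frac{p-8}2$ and $c=-\frac{p(p-1)}{p-4}$. Then the supercharacter $\operatorname{str}q^{L(0)-c/24}e^{h}$ $(h\in\mathfrak h)$ of $V_{-2}(\mathfrak{osp}(m|n))$ equals $q^{-c/24}X$, where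
\begin{multline}\label{eq:X}
X=\operatorname{CT}_z\Big[\tfrac12(1-z^2)(1-z^{-2})\prod_{j\ge1}(1-q^j)^2(1-z^2q^j)^2(1-z^{-2}q^j)^2\\
\times\chi^{(s)}(z)\prod_{\mu\in\operatorname{wt}V}\prod_{j\ge1}\prod_{\pm}\big(1-e^\mu z^{\pm1}q^{j-\frac12}\big)^{-\sigma(\mu)}\Big]
\end{multline}
and $e^\mu$ is read as $e^{\mu(h)}$.
\end{theorem}

The bracket in \eqref{eq:X} is a power series in $q^{1/2}$ whose coefficients are Laurent polynomials in $z$, $e^{\epsilon_i}$, $e^{\delta_j}$. So the constant term is defined coefficient by coefficient, and the variables $e^{\epsilon_i},e^{\delta_j}$ may be specialized freely.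

\begin{corollary}\label{cor:conj}
The identity \eqref{eq:conj} holds for every even $n\ge0$. Both sides equal
\[
q^{7/12}\operatorname{CT}_z\Big[\tfrac12(1-z^2)(1-z^{-2})\prod_{j\ge1}\frac{(1-q^j)^2(1-z^2q^j)^2(1-z^{-2}q^j)^2}{(1-zq^{j-1/2})^8(1-z^{-1}q^{j-1/2})^8}\Big].
\]
\end{corollary}

\begin{proof}
The pair $(n+8,n)$ satisfies the hypotheses of Theorem~\ref{thm:main}, with $p=8$, $s=0$, $c=-14$. Put all $e^\mu=1$. Since $\sum_\mu\sigma(\mu)=p$, the last product in \eqref{eq:X} becomes $\prod_{j,\pm}(1-z^{\pm1}q^{j-1/2})^{-p}$, which gives the displayed series for every $n$. For $n=0$ there are no odd vectors, so $\operatorname{sch}=\operatorname{ch}$.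
\end{proof}

\begin{corollary}\label{cor:p}
In the range of Theorem~\ref{thm:main}, $\operatorname{sch}[V_{-2}(\mathfrak{osp}(m|n))](\tau)$ depends only on $m-n$. If $(m,n)$ and $(m-2,n-2)$ are both in the range, then the substitution $e^{\epsilon_\ell}=e^{\delta_r}$ turns the supercharacter with Cartan variables of $V_{-2}(\mathfrak{osp}(m|n))$ into that of $V_{-2}(\mathfrak{osp}(m-2|n-2))$.
\end{corollary}

\begin{proof}
The numbers $s$ and $c$ depend only on $p$. The first claim follows as in the previous proof. For the second, the factors of \eqref{eq:X} for $\mu=\pm\epsilon_\ell$ cancel against those for $\mu=\pm\delta_r$.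
\end{proof}

The constant term in \eqref{eq:X} counts $\mathfrak{sl}_2$-invariants. Put
\[
\operatorname{Inv}_z(f)=\operatorname{CT}_z\big[\tfrac12(1-z^2)(1-z^{-2})f(z)\big].
\]
If $f(z)=f(z^{-1})$, this is the coefficient of $z^0$ in $f$ minus the coefficient of $z^2$. On the character $\chi_l(z)=z^l+z^{l-2}+\dots+z^{-l}$ of the irreducible module of dimension $l+1$ it gives $\delta_{l,0}$, and the Clebsch--Gordan rule gives $\operatorname{Inv}_z(\chi_l\chi_{l'})=\delta_{ll'}$.

\begin{example}\label{ex:low}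
Put all $e^\mu=1$. At order $q$ the first product in \eqref{eq:X} and $\chi^{(s)}$ contribute multiples of $\chi_2(z)$, which have no invariants, and the last product contributes $\binom{p+1}2(z^2+z^{-2})+p^2$. So the coefficient of $q$ in $X$ is $p^2-\binom{p+1}2=\frac{p(p-1)}2=\operatorname{sdim}\mathfrak g$, as it must be. For $p=8$ the coefficient of $q^2$ has four sources. Four factors $z^{\pm1}q^{1/2}$ give $\binom92^2-\binom{10}3\cdot 8=336$. One factor $z^{\pm1}q^{1/2}$ and one factor $z^{\pm1}q^{3/2}$ give $\operatorname{Inv}_z\big(64(z+z^{-1})^2\big)=64$. The order $q$ term $-2\chi_2$ of the numerator times the order $q$ term $36\chi_2+28$ of the rest gives $-72$. The order $q^2$ term of the numerator is $-2\chi_2$ plus the second elementary symmetric function of $1,1,z^2,z^2,z^{-2},z^{-2}$, and gives $5-4=1$. Hence $X=1+28q+329q^2+\cdots$, while $\prod_j(1-q^j)^{-28}=1+28q+434q^2+\cdots$. By Corollary~\ref{cor:conj}, the weight two part of the maximal ideal of $V^{-2}(\mathfrak{osp}(n+8|n))$ has superdimension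 $105$ for every even $n$.
\end{example}

\subsection{The method}
The series $X$ is the Euler characteristic of a complex of $\hat{\mathfrak g}$-modules of level $-2$. The free fields with values in $V\otimes\mathbb C^2$ carry commuting actions of $\hat{\mathfrak g}$ at level $-2$ and of $\widehat{\mathfrak{sl}}_2$ at level $-p/2$. One tensors with $V_s(\mathfrak{sl}_2)$, which brings the $\mathfrak{sl}_2$-level to $-4$, and forms the BRST complex for $\widehat{\mathfrak{sl}}_2$. The three products in \eqref{eq:X} are the ghosts, $V_s(\mathfrak{sl}_2)$ and the free fields. We do not compute the cohomology of this complex. Instead, let $R$ be the affine superdenominator. We show that $X$ and the supercharacter of $V_{-2}(\mathfrak g)$ share three properties.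
\begin{enumerate}
\item After multiplication by $R$ they are supported on the \emph{shell}, the set of weights $\nu$ with $(\nu|\nu+2\hat\rho)=0$.
\item They are invariant under the reflection $s_\theta$ in the highest root $\theta$.
\item After multiplication by $R$ they have the same specialization at $e^{-\alpha_0}=1$, where $\alpha_0$ is the affine simple root.
\end{enumerate}
At negative level these properties determine a series (Proposition~\ref{prop:unique}). Section~\ref{sec:model} shows why in the case of $\widehat{\mathfrak{sl}}_2$. The work lies in the third property. For $V_{-2}(\mathfrak g)$ the specialization is the character of the minimal quantum Hamiltonian reduction, which turns out to be $V_s(\mathfrak{sl}_2)$ (Sections~\ref{sec:W} and~\ref{sec:red}). For $X$ it is computed by Cauchy's identity, which at $e^{-\alpha_0}=1$ removes the constant term and replaces $z$ by a Cartan variable of $\mathfrak g$ (Section~\ref{sec:end}).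

\section{A model case: $\widehat{\mathfrak{sl}}_2$ at levels $-1$ and $0$}\label{sec:model}

This section is not used in the proof. Let $\alpha_0,\alpha_1$ be the simple roots of $\widehat{\mathfrak{sl}}_2$, with $(\alpha_i|\alpha_i)=2$ and $(\alpha_0|\alpha_1)=-2$. Put $t=e^{-\alpha_0}$, $u=e^{-\alpha_1}$, $q=tu$, and record the weight $\nu=k\Lambda_0-m_0\alpha_0-m_1\alpha_1$ by the monomial $t^{m_0}u^{m_1}$. The denominator is
\[
R=\prod_{j\ge1}(1-q^j)(1-q^{j-1}u)(1-q^{j-1}t),
\]
and a Verma module has character $t^{m_0}u^{m_1}/R$. Since $(k\Lambda_0+\hat\rho|\alpha_0)=k+1$ and $(k\Lambda_0+\hat\rho|\alpha_1)=1$, the shell $(\nu|\nu+2\hat\rho)=0$ is the parabola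
\[
(m_0-m_1)^2=(k+1)m_0+m_1 .
\]
Let $Y\in\mathbb Z[[t,u]]$ be invariant under the reflection $s_1$, which acts by $u\mapsto u^{-1}$, $t\mapsto tu^2$ and fixes $q$. Invariance sends the exponent $(m_0,m_1)$ to $(m_0,2m_0-m_1)$, so $Y$ lies in $\mathbb Z[u,u^{-1}][[q]]$. In this ring $R/(1-u)$ is $s_1$-invariant and $s_1(1-u)=-u^{-1}(1-u)$. Hence the numerator $N=RY$ satisfies $N=-u\,s_1N$: its coefficients at $(m_0,m_1)$ and at $(m_0,2m_0+1-m_1)$ are opposite. Suppose that $N$ is supported on the shell. We ask whether $N|_{t=1}$ determines $N$.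

\emph{Level $-1$.} With $a=m_0-m_1$ the shell is $\{(a^2+a,a^2):a\in\mathbb Z\}$, so $N=\sum_a n_at^{a^2+a}u^{a^2}$. The reflection gives $n_{-a-1}=-n_a$, and
\[
N|_{t=1}=n_0+\sum_{a\ge1}(n_a+n_{-a})\,u^{a^2}.
\]
The two kinds of information link the points of the shell in a chain $0,-1,1,-2,2,\dots$ that has an end: $n_0$ is read off, then $n_{-1}=-n_0$, then $n_1$ from $n_1+n_{-1}$, then $n_{-2}=-n_1$, and so on. So $N|_{t=1}$ determines $Y$. For instance, the character of $V^{-1}(\mathfrak{sl}_2)$ has $N=1-u$, and it is the only such series with $N|_{t=1}=1-u$.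

\emph{Level $0$.} Now the shell is $\{(\frac{a^2+a}2,\frac{a^2-a}2):a\in\mathbb Z\}$. The reflection pairs $a$ with $-1-a$, and the specialization $t=1$ pairs $a$ with $1-a$. The chain $\dots,2,-1,0,1,-2,\dots$ has no end, and $n_a=(-1)^a$ satisfies $n_{-1-a}=-n_a$ and $n_a+n_{1-a}=0$. This solution occurs: for the trivial module $Y=1$, and $N=R=\sum_a(-1)^at^{(a^2+a)/2}u^{(a^2-a)/2}$ by Jacobi's triple product identity. So $Y\neq0$ but $N|_{t=1}=0$.

Two features carry over to the general case. A line parallel to $\alpha_0$ meets the shell in at most two points, which are exchanged by the shifted reflection in $\alpha_0$; so vanishing at $t=1$ is a symmetry in disguise. And the sign of the level decides whether a nonzero series can have both symmetries. What does not carry over is the simple behavior of $R$ under $s_\theta$, because $\theta$ is no longer a simple root. In Section~\ref{sec:unique} we therefore transfer the first symmetry from the numerator $RY$ to $Y$ itself.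

\section{Characters of $\hat{\mathfrak g}$-modules and the shell}\label{sec:formal}

From now on $(m,n)$ is as in Theorem~\ref{thm:main}, $\mathfrak g=\mathfrak{osp}(m|n)$ and $k=-2$. Thus $\mathfrak g$ is simple and $k+h^\vee=p-4\neq0$.

\subsection{The finite-dimensional superalgebra}
For $v\in V_{\bar0}$ and homogeneous $v'\in V$ define $v\wedge v'\in\operatorname{End}V$, of parity $|v'|$, by
\[
(v\wedge v')(y)=v\,(v',y)-v'\,(v,y).
\]
It lies in $\mathfrak g$. Indeed $((v\wedge v')y,y')=(v',y)(v,y')-(v,y)(v',y')$, while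
\[
(-1)^{|v'||y|}(y,(v\wedge v')y')=(-1)^{|v'||y|}\big[(y,v)(v',y')-(y,v')(v,y')\big]=(v,y)(v',y')-(v',y)(v,y'),
\]
because $(y,v)\neq0$ forces $|y|=0$ and $(y,v')\ne0$ forces $|y|=|v'|$.

For any superspace $V$ with such a form, the Killing form of $\mathfrak{osp}(V)$ is
\begin{equation}\label{eq:killing}
\kappa_{\mathfrak{osp}(V)}(B,B')=(\operatorname{sdim}V-2)\operatorname{str}_V(BB').
\end{equation}
To see this, identify the adjoint module with the super exterior square of $V$, the image of $\frac12(1-\Pi)$ with $\Pi$ the signed flip of $V\otimes V$, and use $\operatorname{str}B=0$ and $\operatorname{str}((B_1\otimes B_2)\Pi)=\operatorname{str}(B_1B_2)$: the operator $(B\otimes1+1\otimes B)(B'\otimes1+1\otimes B')$ has supertrace $2\operatorname{sdim}V\operatorname{str}(BB')$, and its product with $\Pi$ has supertrace $4\operatorname{str}(BB')$. In particular $h^\vee=p-2$. The same projector applied to the identity gives $\operatorname{sdim}\mathfrak g=\frac12(p^2-p)$.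

The set $\Delta$ of roots consists of the even roots $\pm\epsilon_i\pm\epsilon_j$, $\pm\delta_i\pm\delta_j$ $(i<j)$, $\pm2\delta_j$, the odd roots $\pm\epsilon_i\pm\delta_j$, and for odd $m$ also $\pm\epsilon_i$ (even) and $\pm\delta_j$ (odd). As simple roots $\alpha_1,\dots,\alpha_{\ell+r}$ we take, for $n>0$,
\[
\epsilon_i-\epsilon_{i+1}\ (i<\ell),\qquad \epsilon_\ell-\delta_1,\qquad \delta_j-\delta_{j+1}\ (j<r),\qquad 2\delta_r\ (m\text{ even})\ \text{ or }\ \delta_r\ (m\text{ odd}),
\]
and for $n=0$ the roots $\epsilon_i-\epsilon_{i+1}$ together with $\epsilon_{\ell-1}+\epsilon_\ell$ ($m$ even) or $\epsilon_\ell$ ($m$ odd). In all cases $\alpha_1=\epsilon_1-\epsilon_2$. Let $Q_+=\sum_{i\ge1}\mathbb Z_{\ge0}\alpha_i$ and $\theta=\epsilon_1+\epsilon_2$, an even root with $(\theta|\theta)=2$.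

\begin{lemma}\label{lem:wt}
If $\mu\in\operatorname{wt}V$ and $\mu\neq\epsilon_1$, then $\epsilon_2-\mu\in Q_+$. In particular $2\epsilon_2\in Q_+$. Moreover $\theta-\alpha\in Q_+$ for every $\alpha\in\Delta$.
\end{lemma}

\begin{proof}
List the weights as $\epsilon_1,\dots,\epsilon_\ell,\delta_1,\dots,\delta_r,(0),-\delta_r,\dots,-\delta_1,-\epsilon_\ell,\dots,-\epsilon_1$. The difference of two consecutive weights is a simple root, except for the pair $\epsilon_\ell,-\epsilon_\ell$ when $n=0$ and $m$ is even. In that case $\ell\ge3$, because $(m,n)=(4,0)$ has $p=4$, and the exceptional step is bypassed since $\epsilon_{\ell-1}-(\pm\epsilon_\ell)$ and $\pm\epsilon_\ell-(-\epsilon_{\ell-1})$ are simple roots. This proves the first claim. Every root is a sum $\mu+\mu'$ of two weights of $V$ with $\mu'\neq\epsilon_1$, and $\theta-\mu-\mu'=(\epsilon_1-\mu)+(\epsilon_2-\mu')$.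
\end{proof}

So $\theta$ is the highest root. Let $\rho$ be half the sum of the positive even roots minus half the sum of the positive odd roots. The coefficient of $\epsilon_i$ in $\rho$ is $(\frac m2-i)-r=\frac p2-i$, so $(\rho|\theta)=p-3=h^\vee-1$.

\subsection{Affine roots and three spaces of series}
Let $\hat{\mathfrak h}=\mathfrak h\oplus\mathbb CK\oplus\mathbb CD$ and $\hat{\mathfrak h}^*=\mathfrak h^*\oplus\mathbb C\Lambda_0\oplus\mathbb C\delta$, with $\Lambda_0,\delta$ dual to $K,D$. The form is extended by $(\Lambda_0|\delta)=1$, $(\Lambda_0|\Lambda_0)=(\delta|\delta)=0$ and $\Lambda_0,\delta\perp\mathfrak h^*$. The set $\hat\Delta_+$ of positive roots consists of the positive roots of $\mathfrak g$, the roots $\alpha+j\delta$ with $\alpha\in\Delta$, $j\ge1$, all of multiplicity one, and the even roots $j\delta$, $j\geq1$, of multiplicity $\operatorname{rk}\mathfrak g=\ell+r$. Put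
\[
\alpha_0=\delta-\theta,\qquad \hat\rho=\rho+h^\vee\Lambda_0,\qquad \hat Q_+=\mathbb Z_{\ge0}\alpha_0+Q_+ .
\]
Then $(\alpha_0|\alpha_0)=2$, $(\hat\rho|\alpha_0)=1$, $\langle\nu,\alpha_0^\vee\rangle=(\nu|\alpha_0)$, and $\hat\Delta_+\subset\hat Q_+$ by Lemma~\ref{lem:wt}, since
\begin{equation}\label{eq:coord}
\alpha+j\delta=j\alpha_0+(\alpha+j\theta).
\end{equation}
We write $\nu\ge\nu'$ if $\nu-\nu'\in\hat Q_+$. The reflections are $s_\theta\nu=\nu-(\nu|\theta)\theta$ and $s_0\nu=\nu-(\nu|\alpha_0)\alpha_0$. On $\mathfrak h^*$, $s_\theta$ exchanges $\epsilon_1$ and $-\epsilon_2$ and fixes the other $\epsilon_i$ and the $\delta_j$.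

All weights below lie in the cone $k\Lambda_0-\hat Q_+$. Put
\[
t=e^{-\alpha_0},\qquad u_i=e^{-\alpha_i}\ (i\ge1),\qquad q=e^{-\delta},\qquad\text{so that } t=qe^\theta .
\]
We omit the factor $e^{k\Lambda_0}$: for $\nu=k\Lambda_0-\sum_{i\ge0}m_i\alpha_i$ the symbol $e^\nu$ means $t^{m_0}u^{\mathbf m}$, where $\mathbf m=(m_i)_{i\ge1}$ and $u^{\mathbf m}=\prod u_i^{m_i}$. The vector $\mathbf m$ records $\nu$ modulo $\mathbb C\alpha_0$; we call it the \emph{class} of $\nu$. The \emph{height} of $\nu$ is $\sum_{i\geq0}m_i$, and $T_N$ is the finite set of weights of height at most $N$. Extend $\sigma$ by $\sigma(\nu)=(-1)^{b_1+\dots+b_r}$, where $b_j$ is the coefficient of $\delta_j$ in $\nu$. This is the parity sign on roots and on weights of $V$; it is multiplicative and depends only on the class.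

The \emph{shell} is
\[
\mathrm{Sh}=\{\nu\in k\Lambda_0-\hat Q_+:(\nu|\nu+2\hat\rho)=0\}\ni k\Lambda_0 .
\]
For a class $\mathbf m$ put $\mu_{\mathbf m}=k\Lambda_0-\sum_{i\ge1}m_i\alpha_i$ and $g_{\mathbf m}=(\mu_{\mathbf m}|\alpha_0)\in\mathbb Z$. For $\nu=\mu_{\mathbf m}-m_0\alpha_0$,
\begin{equation}\label{eq:quad}
(\nu|\nu+2\hat\rho)=2m_0^2-2(g_{\mathbf m}+1)m_0+(\mu_{\mathbf m}|\mu_{\mathbf m}+2\hat\rho).
\end{equation}
So each class contains at most two points of the shell.

We use $\mathcal S\subset\mathcal P\subset\mathcal E$, defined as follows: $\mathcal E=\mathbb Z[[t,u_1,u_2,\dots]]$; $\mathcal P=\mathbb Z[t][[u_1,u_2,\dots]]$ is the subring of series whose coefficient at each $u^{\mathbf m}$ is a polynomial in $t$; and $\mathcal S$ is the group of series supported on $\mathrm{Sh}$, contained in $\mathcal P$ by \eqref{eq:quad}. The point of $\mathcal P$ is that $F\mapsto F|_{t=1}$ is a ring homomorphism $\mathcal P\to\mathbb Z[[u_1,u_2,\dots]]$; it adds up the coefficients of $F$ along each class. The superdenominator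 is
\[
R=\prod_{\alpha\in\hat\Delta_+}(1-e^{-\alpha})^{\sigma(\alpha)\operatorname{mult}\alpha}=(1-t)P ,
\]
where $P$ is the product over $\hat\Delta_+\setminus\{\alpha_0\}$.

\begin{lemma}\label{lem:P}
Both $P$ and $P^{-1}$ lie in $\mathcal P$. The reflection $s_0$ permutes $\hat\Delta_+\setminus\{\alpha_0\}$, preserving parity and multiplicity.
\end{lemma}

\begin{proof}
By \eqref{eq:coord}, $e^{-(\alpha+j\delta)}=t^ju^{\mathbf m}$ with $\sum m_i\alpha_i=\alpha+j\theta$. As $\alpha$ ranges over the finite set $\Delta\cup\{0\}$, each $\mathbf m$ comes from finitely many positive roots. If $\mathbf m=0$ then $\alpha=-j\theta$, which for a positive root forces $j=1$ and $\alpha+j\delta=\alpha_0$. So every factor of $P^{\pm1}$ is $(1-t^ju^{\mathbf m})^{\pm1}$ with $\mathbf m\ne0$, and the coefficient of a given monomial in the $u_i$ involves finitely many factors and finitely many terms of each. For the second claim, $s_0(\alpha+j\delta)=s_\theta\alpha+(j+(\alpha|\theta))\delta$, so $s_0$ permutes all roots with their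 parities and multiplicities. It does not change the coefficients $m_i$, $i\geq1$. A positive root other than $\alpha_0$ has some $m_i>0$, so its image is positive and different from $\alpha_0$.
\end{proof}

\subsection{Modules}
Let $\mathcal O'$ be the class of $\hat{\mathfrak g}$-modules $M$ of level $k$ that are sums of finite-dimensional weight spaces $M_\nu$, $\nu\in k\Lambda_0-\hat Q_+$, with $M_\nu$ even or odd according to $\sigma(\nu)=\pm1$. It is closed under subquotients. Put $\operatorname{ch}M=\sum\dim M_\nu\, e^\nu$ and $\operatorname{sch}M=\sum\sigma(\nu)\dim M_\nu\,e^\nu$, both in $\mathcal E$. A linear relation between characters gives the same relation between supercharacters. The Verma module $M(\nu)$ and its simple quotient $L(\nu)$, $\nu\in k\Lambda_0-\hat Q_+$, lie in $\mathcal O'$, and the PBW theorem gives $\operatorname{sch}M(\nu)=\sigma(\nu)e^\nu/R$. The modules $V^k(\mathfrak g)$ and $V_k(\mathfrak g)=L(k\Lambda_0)$ lie in $\mathcal O'$, and $\operatorname{sch}V_k(\mathfrak g)=\operatorname{str}q^{L(0)}e^h$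 is the series to be compared with $X$.

Let $L^{\mathfrak g}_0$ be the Sugawara zero mode, which acts on every $M\in\mathcal O'$. Since $[L_0^{\mathfrak g},a_i]=-ia_i$, the operator
\[
\Omega=L^{\mathfrak g}_0+D
\]
commutes with $\hat{\mathfrak g}$. On a highest weight vector of weight $\nu=\bar\nu+k\Lambda_0-j\delta$, $\bar\nu\in\mathfrak h^*$, we have $L_0^{\mathfrak g}=(\bar\nu|\bar\nu+2\rho)/2(k+h^\vee)$ and $D=-j$. Hence $\Omega$ acts on a highest weight module of highest weight $\nu$ as the scalar $(\nu|\nu+2\hat\rho)/2(k+h^\vee)$, which vanishes exactly on the shell.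

Modules in $\mathcal O'$ need not have finite length. The following substitute for composition series suffices.

\begin{lemma}\label{lem:filt}
Let $M\in\mathcal O'$ and $N\geq0$. Then $M$ has a finite filtration each of whose factors is either some $L(\nu)$ with $\nu\in T_N$ or has no weights in $T_N$. The number $[M:L(\nu)]$ of factors $L(\nu)$ depends only on $M$ and $\nu$, and $\operatorname{ch}M=\sum_\nu[M:L(\nu)]\operatorname{ch}L(\nu)$.
\end{lemma}

\begin{proof}
Induct on $\sum_{\nu\in T_N}\dim M_\nu$. If the sum is positive, choose a weight $\nu$ of $M$ of minimal height and $0\neq v\in M_\nu$. Positive root vectors lower the height, so they kill $v$. The submodule $M'$ generated by $v$ is a highest weight module, with maximal proper submodule $M''$ and $M'/M''=L(\nu)$. The modules $M''$ and $M/M'$ have smaller sums, and their filtrations combine to one of $M$. If $L(\nu)$ occurs $n_\nu$ times, then $\operatorname{ch}M$ and $\sum_{\nu\in T_N}n_\nu\operatorname{ch}L(\nu)$ agree on $T_N$. Since $\operatorname{ch}L(\nu)=e^\nu+(\text{terms of larger height})$,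 this determines the $n_\nu$ by induction on the height, independently of the filtration and of $N$.
\end{proof}

\begin{lemma}\label{lem:shell}
\begin{enumerate}
\item For $\nu_0\in\mathrm{Sh}$ there are integers $n_\nu$ $(\nu\in\mathrm{Sh}$, $\nu\le\nu_0)$ with $\operatorname{ch}L(\nu_0)=\sum_\nu n_\nu\operatorname{ch}M(\nu)$ and $\sum_\nu n_\nu[M(\nu):L(\nu')]=\delta_{\nu',\nu_0}$ for all $\nu'\in\mathrm{Sh}$.
\item If $M\in\mathcal O'$ and $\Omega$ is locally nilpotent on $M$, then $R\operatorname{sch}M\in\mathcal S$.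
\end{enumerate}
\end{lemma}

\begin{proof}
If $\Omega$ is locally nilpotent on $M$ and $[M:L(\nu)]\neq0$, then the scalar by which $\Omega$ acts on the subquotient $L(\nu)$ is $0$, so $\nu\in\mathrm{Sh}$. This applies to $M(\nu)$ with $\nu\in\mathrm{Sh}$. The matrix $([M(\nu):L(\nu')])_{\nu,\nu'\in\mathrm{Sh}}$ has diagonal entries $1$ and vanishes unless $\nu\ge\nu'$, and each $\nu'$ has finitely many weights of the cone above it. So the matrix has an inverse of the same shape, whose row $\nu_0$ gives (1). For (2), expand $\operatorname{sch}M$ in the $\operatorname{sch}L(\nu_0)$, $\nu_0\in\mathrm{Sh}$, and these in the $\sigma(\nu)e^\nu/R$, $\nu\in\mathrm{Sh}$; each $\nu$ receives contributions from the finitely many $\nu_0\ge\nu$.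
\end{proof}

\begin{corollary}\label{cor:Vprops}
The series $\operatorname{sch}V_{-2}(\mathfrak g)\in\mathcal E$ is $s_\theta$-invariant, and $R\operatorname{sch}V_{-2}(\mathfrak g)\in\mathcal S$.
\end{corollary}

\begin{proof}
The eigenspaces of $D$ are finite-dimensional modules for the copy of $\mathfrak{sl}_2$ with root $\theta$, which gives the invariance, as $\sigma\circ s_\theta=\sigma$. Also $\Omega=0$ on $L(k\Lambda_0)$.
\end{proof}

\section{The uniqueness principle}\label{sec:unique}

\begin{proposition}\label{prop:unique}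
Let $Y=\sum_\mu Y_\mu e^\mu\in\mathcal E$, with $Y_\mu=0$ for $\mu\notin k\Lambda_0-\hat Q_+$. Assume that
\begin{enumerate}
\item[(i)] $RY\in\mathcal S$;
\item[(ii)] $Y_{s_\theta\mu}=Y_\mu$ for all $\mu$;
\item[(iii)] $(RY)|_{t=1}=0$.
\end{enumerate}
Then $Y=0$.
\end{proposition}

\begin{proof}
\emph{Step 1: $PY$ is $s_0$-invariant.} Let $N_{\mathbf m}\in\mathbb Z[t]$ be the coefficient of $u^{\mathbf m}$ in $RY$. By (i) its exponents are roots of the quadratic \eqref{eq:quad}, and by (iii) $N_{\mathbf m}(1)=0$. So either $N_{\mathbf m}=0$, or the quadratic has two roots $a<a'$ in $\mathbb Z_{\geq0}$, with $a+a'=g_{\mathbf m}+1$, and $N_{\mathbf m}$ is an integer multiple of $t^a-t^{a'}$. The coefficient of $u^{\mathbf m}$ in $Z=PY=RY/(1-t)$ is then a multiple of $t^a+t^{a+1}+\dots+t^{a'-1}$. Hence $Z\in\mathcal P$, and its coefficients satisfy $Z_{\mathbf m}(t)=t^{g_{\mathbf m}}Z_{\mathbf m}(t^{-1})$.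

\emph{Step 2: $Y$ is $s_0$-invariant.} The rule $e^{-\beta}\mapsto e^{-s_0\beta}$, that is $t\mapsto t^{-1}$, $u_i\mapsto u_it^{-(\alpha_i|\alpha_0)}$, defines an automorphism $\varsigma$ of the ring $\mathbb Z[t,t^{-1}][[u_1,u_2,\dots]]\supset\mathcal P$, because it changes each $u^{\mathbf m}$ only by a power of $t$. We have $t^k\varsigma(t^au^{\mathbf m})=t^{g_{\mathbf m}-a}u^{\mathbf m}$, which matches $s_0(\mu_{\mathbf m}-a\alpha_0)=\mu_{\mathbf m}-(g_{\mathbf m}-a)\alpha_0$. So a series $F$ is $s_0$-invariant if and only if $t^k\varsigma(F)=F$. This holds for $Z$ by Step~1, and $\varsigma(P)=P$ by Lemma~\ref{lem:P}. Therefore $Y=ZP^{-1}\in\mathcal P$ satisfies $t^k\varsigma(Y)=Y$.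

\emph{Step 3: translations.} For $\mu$ of level $k$ we have $(s_\theta\mu|\alpha_0)=k+(\mu|\theta)$, so $s_0s_\theta\mu=\mu+k\theta-((\mu|\theta)+k)\delta$. Induction on $a\geq0$, using $(\theta|\theta)=2$, gives
\[
(s_0s_\theta)^a\mu=\mu+ak\theta-\big(a(\mu|\theta)+a^2k\big)\delta .
\]
Suppose $Y_\mu\ne0$. By (ii) and Step~2 all these weights lie in $k\Lambda_0-\hat Q_+$. The coefficient of $-\delta$ in a weight of this cone is $m_0\ge0$. If it is $j$ for $\mu$, then it is $j+a(\mu|\theta)+a^2k$ for $(s_0s_\theta)^a\mu$, and this tends to $-\infty$ because $k<0$. This is a contradiction.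
\end{proof}

\section{The minimal $W$-algebra collapses to $V_s(\mathfrak{sl}_2)$}\label{sec:W}

To apply Proposition~\ref{prop:unique} we need $(R\operatorname{sch}V_{-2}(\mathfrak g))|_{t=1}$ without knowing the supercharacter. For this we use an exact functor that sends $M(\nu)$ to a module whose character depends only on the class of $\nu$: the minimal quantum Hamiltonian reduction. In this section we identify the image of $V_{-2}(\mathfrak g)$.

\subsection{Conventions on vertex superalgebras}
An element $a$ has modes $a_{(j)}$, $j\in\mathbb Z$. We write $\partial a=a_{(-2)}1$, ${:}ab{:}=a_{(-1)}b$ and $[a_\lambda b]=\sum_{j\ge0}\frac{\lambda^j}{j!}a_{(j)}b$. Brackets of operators are supercommutators. We use the following standard identities.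
\begin{align}
&a_{(j)}b=(-1)^{|a||b|}\sum_{i\ge0}(-1)^{i+j+1}\frac{\partial^i}{i!}\big(b_{(i+j)}a\big),\qquad [a_\lambda b]=-(-1)^{|a||b|}[b_{-\lambda-\partial}a],\label{eq:skew}\\
&[a_{(i)},b_{(j)}]=\sum_{l\ge0}\binom il(a_{(l)}b)_{(i+j-l)},\label{eq:comm}\\
&[a_\lambda{:}bb'{:}]={:}[a_\lambda b]b'{:}+(-1)^{|a||b|}{:}b[a_\lambda b']{:}+\int_0^\lambda[[a_\lambda b]_{\lambda'} b']\,d\lambda',\label{eq:wick}\\
&({:}ab{:})_{(i)}=\sum_{j\ge0}a_{(-1-j)}b_{(i+j)}+(-1)^{|a||b|}\sum_{j\ge0}b_{(i-1-j)}a_{(j)}.\label{eq:nop}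
\end{align}
These are skew-symmetry, the commutator formula, the Wick formula and the mode expansion of the normally ordered product. By \eqref{eq:comm}, $a_{(0)}$ is a superderivation of all products, and $[\partial a_\lambda b]=-\lambda[a_\lambda b]$, $[a_\lambda\partial b]=(\lambda+\partial)[a_\lambda b]$. A conformal vector $\omega$ has modes $L_i=\omega_{(i+1)}$, with $L_{-1}=\partial$. If $L_0a=ha$ we put $a_d=a_{(d+h-1)}$, which lowers the weight by $d$. Then
\begin{equation}\label{eq:La}
[L_i,a_d]=((h-1)i-d)\,a_{d+i}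
\end{equation}
holds for $i=-1,0$; for $i=1$ if $a$ is \emph{quasi-primary} ($L_1a=0$); and for all $i$ if $a$ is \emph{primary} ($L_ia=0$ for $i>0$). In a conformal vertex superalgebra $W$ the ideals are the submodules of $W$, they are graded by $L_0$, and the ideal generated by $a$ is spanned by the $b_{(j)}a$ with $b\in W$, $j\in\mathbb Z$. If the weights are nonnegative and $W_0=\mathbb C1$, an ideal is proper if and only if its weight zero part vanishes, so there is a unique maximal ideal. Finally, $W$ is \emph{strongly generated} by a set if it is spanned by the monomials in the modes $a_{(j)}$, $j<0$, of elements of the set, applied to $1$.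

\subsection{The reduction functor}
Let $x=\theta/2\in\mathfrak h$, where $\mathfrak h^*$ and $\mathfrak h$ are identified by the form. Let $V'=\mathbb C^{m-4|n}\subset V$ be the span of the weight vectors of weight different from $\pm\epsilon_1,\pm\epsilon_2$. The eigenspaces of $\operatorname{ad}x$ give $\mathfrak g=\mathfrak g_{-1}\oplus\mathfrak g_{-1/2}\oplus\mathfrak g_0\oplus\mathfrak g_{1/2}\oplus\mathfrak g_1$. From the list of roots, $\mathfrak g_{\pm1}$ has the root $\pm\theta$; $\mathfrak g_{\pm1/2}$ has the roots $\pm(\epsilon_1+\mu)$, $\pm(\epsilon_2+\mu)$ with $\mu\in\operatorname{wt}V'$; and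
\[
\mathfrak g_0=\mathbb Cx\oplus\mathfrak g^\natural,\qquad \mathfrak g^\natural=\mathfrak{sl}_2\oplus\mathfrak{osp}(V'),
\]
where $\mathfrak{sl}_2$ has the root $\alpha_1$. The subalgebra $\mathfrak g^\natural$ is the centralizer of $\mathfrak g_{-1}+\mathbb Cx+\mathfrak g_1$. Its Cartan subalgebra is $\mathfrak h^f=\ker\theta\subset\mathfrak h$, and $\mathfrak n_-^\natural$ denotes the span of its negative root vectors.

Fix $0\neq f_\theta\in\mathfrak g_{-1}$. For a module $M$ of level $k$, the minimal quantum reduction $H^\bullet_{f_\theta}(M)$ is the cohomology of a complex $M\otimes\mathcal F$, where $\mathcal F$ is a Fock space that does not depend on $M$ and the differential is a fixed expression in the modes of $\hat{\mathfrak g}$ and of $\mathcal F$. Thus a submodule gives a subcomplex. Put $H=H^0_{f_\theta}$. Then $W^k=W^k(\mathfrak g,\theta)=H(V^k(\mathfrak g))$ is a vertex superalgebra and $H$ is a functor to $W^k$-modules. We use two results.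

\begin{theorem}[\cite{KRW,KW}]\label{thm:KW}
For $k\neq-h^\vee$, $W^k$ is strongly generated by a conformal vector $\omega$, primary elements $J^a$ $(a\in\mathfrak g^\natural$, weight $1$, parity of $a)$ and primary elements $G^v$ $(v\in\mathfrak g_{-1/2}$, weight $\frac32$, parity of $v)$. One has $[J^a{}_\lambda G^v]=G^{[a,v]}$,
\[
[J^a{}_\lambda J^b]=J^{[a,b]}+\lambda\Big(\big(k+\tfrac{h^\vee}2\big)(a|b)-\tfrac14\kappa_{\mathfrak g_0}(a,b)\Big),\qquad c(W^k)=\frac{k\operatorname{sdim}\mathfrak g}{k+h^\vee}-6k+h^\vee-4,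
\]
where $\kappa_{\mathfrak g_0}$ is the Killing form of $\mathfrak g_0$.
\end{theorem}

Let $\mathcal O_k$ be the category $\mathcal O$ of $\hat{\mathfrak g}$-modules of level $k$: weight modules with finite-dimensional weight spaces and weights in a finite union of cones $\nu-\hat Q_+$. It contains $\mathcal O'$.

\begin{theorem}[\cite{Ar}]\label{thm:Ar}
For any $k$ the following hold on $\mathcal O_k$.
\begin{enumerate}
\item[(A1)] $H^i_{f_\theta}(M)=0$ for $i\ne0$; hence $H$ is exact.
\item[(A2)] $H(M(\nu))$ is the Verma module of $W^k$ whose highest weight is $\nu|_{\mathfrak h^f}$ together with the $L_0^W$-eigenvalue $\frac{(\nu|\nu+2\hat\rho)}{2(k+h^\vee)}-\langle\nu,x+D\rangle$. It has the PBW basis in $J^a_{-j}$ $(j\ge1)$, $J^a_0$ $(a\in\mathfrak n^\natural_-)$, $L_{-j}$ $(j\geq1)$ and $G^v_{-d}$ $(d\in\frac12+\mathbb Z_{\ge0})$.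
\item[(A3)] $H(L(\nu))$ is irreducible if $\langle\nu,\alpha_0^\vee\rangle\notin\mathbb Z_{\ge0}$, and $0$ otherwise.
\end{enumerate}
\end{theorem}

On $\mathfrak{osp}(V')$, formula \eqref{eq:killing} gives $\kappa_{\mathfrak g_0}=(p-6)\operatorname{str}_{V'}=2(p-6)(\cdot|\cdot)$. On $\mathfrak{sl}_2$, where $(\alpha_1|\alpha_1)=2$, we have $\kappa_{\mathfrak g_0}=4(\cdot|\cdot)$. So the levels in $W^k$ are $k+\frac{p-2}2-\frac{p-6}2=k+2$ and $k+\frac{p-2}2-1$. At $k=-2$ they are $0$ and $s$, and
\begin{equation}\label{eq:cW}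
c(W^{-2})=\frac{-p(p-1)+(p+6)(p-4)}{p-4}=\frac{3(p-8)}{p-4}=\frac{3s}{s+2}
\end{equation}
is the Sugawara central charge of $\widehat{\mathfrak{sl}}_2$ at level $s$. These two coincidences suggest that only the $\mathfrak{sl}_2$-currents survive in the simple quotient.

\subsection{A criterion for the maximal ideal}
The next lemma says that a quasi-primary vector with zero two-point functions in its own weight dies in the simple quotient.

\begin{lemma}\label{lem:rad}
Let $W$ be a $\frac12\mathbb Z_{\ge0}$-graded conformal vertex superalgebra with finite-dimensional graded pieces, $W_0=\mathbb C1$ and $L_1W_1=0$. Let $a\in W_h$, $h>0$, be homogeneous and quasi-primary, and assume $a_hb=0$ for all quasi-primary $b\in W_h$. Then $a$ lies in the maximal ideal.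
\end{lemma}

\begin{proof}
We must show that every $b_{(j)}a$ of weight $0$ vanishes. In \eqref{eq:skew} the terms with $i>0$ involve vectors of negative weight, so $b_{(j)}a=\pm a_{(j)}b$. It remains to prove $a_db=0$ for $b\in W_d$.

First we claim that for $d>0$ the eigenvalues of $L_1L_{-1}$ on $W_d$ are positive and $W_d=L_{-1}W_{d-1}+\ker L_1|_{W_d}$. On $W_d$ we have $L_1L_{-1}=L_{-1}L_1+2d$. If $d\le1$ then $L_1W_d=0$ and both statements follow. If $d>1$, the nonzero eigenvalues of $L_{-1}L_1$ on $W_d$ are eigenvalues of $L_1L_{-1}$ on $W_{d-1}$, positive by induction; so those of $L_1L_{-1}$ on $W_d$ are at least $2d$. Given $b\in W_d$, choose $b'\in W_{d-1}$ with $L_1L_{-1}b'=L_1b$; then $b-L_{-1}b'\in\ker L_1$.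

Now induct on $d$. For $d=0$ we have $a_01=a_{(h-1)}1=0$ whenever this mode exists, since then $h\ge1$. Let $d>0$. If $b=L_{-1}b'$, then \eqref{eq:La} gives $a_db=L_{-1}a_db'+(h-1+d)a_{d-1}b'$; the first term vanishes because $a_db'$ has weight $-1$, and the second by induction. If $L_1b=0$, then $a_{d-1}b\in W_1$ and \eqref{eq:La} give $0=L_1a_{d-1}b=(h-d)a_db$. So $a_db=0$ for $d\neq h$, and for $d=h$ this is the hypothesis.
\end{proof}

\begin{proposition}\label{prop:collapse}
$H(V_{-2}(\mathfrak g))\cong V_s(\mathfrak{sl}_2)$. Here $J^a$ acts as the current of $a$ for $a\in\mathfrak{sl}_2$ and as zero for $a\in\mathfrak{osp}(V')$, and $L_0^W$ is the Sugawara zero mode.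
\end{proposition}

\begin{proof}
Let $W=W^{-2}$. By Theorem~\ref{thm:KW} it satisfies the hypotheses of Lemma~\ref{lem:rad}, and $W_1$ is spanned by the $J^a$. Since $\langle k\Lambda_0,\alpha_0^\vee\rangle=-2$, (A3) shows that $H(V_{-2}(\mathfrak g))$ is irreducible, and (A1) shows that it is a quotient of $H(V^{-2}(\mathfrak g))=W$. So it is $W/\mathcal I$ with $\mathcal I$ the maximal ideal.

\emph{The currents of $\mathfrak{osp}(V')$.} Let $a\in\mathfrak{osp}(V')$ be homogeneous. Then $J^a_{1}J^b=0$ for $b\in\mathfrak{osp}(V')$ because the level is $0$. For $b\in\mathfrak{sl}_2$ it vanishes because any invariant form on $\mathfrak g_0$ satisfies $(a,[b',b''])=([a,b'],b'')=0$ and $\mathfrak{sl}_2$ is perfect. By Lemma~\ref{lem:rad}, $J^a\in\mathcal I$.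

\emph{The fields $G^v$.} It follows that $G^{[a,v]}=J^a_{(0)}G^v\in\mathcal I$. The space $\mathfrak g_{-1/2}$ is spanned by the $y\wedge v'$ with $y$ of weight $-\epsilon_1$ or $-\epsilon_2$ and $v'\in V'$. For $a\in\mathfrak{osp}(V')$ we have $ay=0$ and $(y,aV)=0$, so \eqref{eq:osp} gives $[a,y\wedge v']=y\wedge av'$. It therefore suffices to show $\mathfrak{osp}(V')V'=V'$. A vector of nonzero weight lies in the image of the Cartan subalgebra. If $m$ is odd, let $v_0$ have weight $0$. Since $(m,n)\neq(5,0)$ there are $v',v''\in V'$ of opposite nonzero weights with $(v',v'')=1$, and $(v_0\wedge v')v''=v_0$. So all $G^v$ lie in $\mathcal I$.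

\emph{The conformal vector.} Let $W'$ be the quotient of $W$ by the ideal generated by these $J^a$ and all $G^v$. This ideal lies in $\mathcal I$, so $W'_0=\mathbb C1$, and $W'$ is strongly generated by $\omega$ and the $J^a$, $a\in\mathfrak{sl}_2$. As $s+2=\frac{p-4}2\neq0$, the Sugawara vector $\omega_{\mathfrak{sl}_2}$ exists. Let $\omega'=\omega-\omega_{\mathfrak{sl}_2}$, with modes $L'_i$. The currents are primary of weight one for both $\omega$ and $\omega_{\mathfrak{sl}_2}$, so the $L'_i$ commute with their modes. Also $L_1J^a_{-1}J^b_{-1}1=J^{[a,b]}$ is skew in $a,b$, so $L_1\omega_{\mathfrak{sl}_2}=0$ and $\omega'$ is quasi-primary. The space $W'_2$ is spanned by $J^a_{-1}J^b_{-1}1$, $J^a_{-2}1$ and $\omega$. The operator $L_2'$ kills the first two kinds of vectors. Moreover $L_2^{\mathfrak{sl}_2}\omega'=L'_{-2}L_2^{\mathfrak{sl}_2}1=0$, so $L_2'\omega=L_2\omega-L_2^{\mathfrak{sl}_2}\omega_{\mathfrak{sl}_2}=\frac12\big(c(W)-\frac{3s}{s+2}\big)1=0$ by \eqref{eq:cW}. By Lemma~\ref{lem:rad}, $\omega'$ lies in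 the maximal ideal of $W'$.

Thus $W/\mathcal I$ is simple, generated by $\mathfrak{sl}_2$-currents of level $s$, and its conformal vector is the Sugawara vector. It is a simple quotient of $V^s(\mathfrak{sl}_2)$.
\end{proof}

\section{Reduction is specialization at $t=1$}\label{sec:red}

\subsection{Adapted variables}
Introduce variables $\xi,w$ by
\begin{equation}\label{eq:var}
e^{\epsilon_1}=q^{-1/2}\xi w,\qquad e^{\epsilon_2}=q^{-1/2}\xi w^{-1},\qquad\text{so that } t=\xi^2,\quad e^{\alpha_1}=w^2 .
\end{equation}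
For $\nu=k\Lambda_0-j\delta+a\epsilon_1+b\epsilon_2+\nu'$, with $\nu'$ a combination of the other $\epsilon_i$ and the $\delta_j$,
\[
e^\nu=q^{\,j-\frac{a+b}2}\,\xi^{a+b}\,w^{a-b}\,e^{\nu'} .
\]
Two weights give the same monomial at $\xi=1$ if and only if they differ by a multiple of $\alpha_0$. So we may, and do, identify $u^{\mathbf m}$ with the monomial $e^{\mu_{\mathbf m}}|_{\xi=1}$ in $q^{1/2}$, $w$, $e^{\epsilon_i}$ $(i\ge3)$, $e^{\delta_j}$, and specialization at $t=1$ on $\mathcal P$ becomes the substitution $\xi=1$. The monomial $e^\nu|_{\xi=1}$ records exactly the pair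
\[
\pi(\nu)=\big(\nu|_{\mathfrak h^f},\,-\langle\nu,x+D\rangle\big):
\]
the exponent of $q$ is $-\langle\nu,x+D\rangle$, the exponent of $w$ is $\langle\nu,\alpha_1^\vee\rangle$, and $\nu'$ gives the rest of $\nu|_{\mathfrak h^f}$. By (A2), $\pi(\nu)$ is the highest weight of $H(M(\nu))$ when $\nu\in\mathrm{Sh}$.

Call a $W^k$-module \emph{locally finite} if every vector lies in a finite-dimensional subspace stable under the commuting operators $J^a_0$ $(a\in\mathfrak h^f)$ and $L_0^W$. Such a module is the direct sum of its generalized eigenspaces, and passing to a generalized eigenspace is exact. The property is inherited by submodules, quotients and increasing unions. It is also inherited by extensions: the polynomials in the operators that send a vector $v$ into the submodule form an ideal of finite codimension with finitely many generators, and each generator sends $v$ to a locally finite vector. For a locally finite $M'$ let $M'_{\mathbf m}$ be the generalized eigenspace for $\pi(\mu_{\mathbf m})$, and put $\operatorname{sch}M'=\sum_{\mathbf m}\sigma(\mu_{\mathbf m})\dim M'_{\mathbf m}\,u^{\mathbf m}$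 when the dimensions are finite.

\subsection{Two denominators}
Let $R^\natural=\prod(1-e^{-\alpha})^{\sigma(\alpha)}$, the product over the positive roots $\alpha+j\delta$ with $\alpha$ a root of $\mathfrak g^\natural$; these factors do not involve $\xi$. Put
\[
\Phi=\prod_{j\ge1}\prod_{\mu\in\operatorname{wt}V'}\prod_\pm\big(1-q^{j-\frac12}e^\mu w^{\pm1}\big)^{\sigma(\mu)},\qquad
R^W=\prod_{j\ge1}(1-q^j)^{\operatorname{rk}\mathfrak g}\cdot R^\natural\cdot\Phi .
\]

\begin{lemma}\label{lem:den}
\begin{enumerate}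
\item $P|_{t=1}=R^W\cdot\Phi\cdot\prod_{j\geq1}(1-q^j)^2$. Each factor of $R^W$ has the form $(1-u^{\mathbf m})^{\pm1}$ with $\mathbf m\neq0$, and each $\mathbf m$ occurs finitely often.
\item For $\nu\in\mathrm{Sh}$, $H(M(\nu))$ is locally finite, all its eigenvalue pairs have the form $\pi(\mu_{\mathbf m})$ with $\mathbf m$ componentwise at least the class of $\nu$, and $\operatorname{sch}H(M(\nu))=\sigma(\nu)\,e^\nu|_{t=1}/R^W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Sort the roots in $\hat\Delta_+\setminus\{\alpha_0\}$ by the $\operatorname{ad}x$-grading. The imaginary roots give $\prod(1-q^j)^{\operatorname{rk}\mathfrak g}$, and the roots of $\mathfrak g^\natural$ give $R^\natural$. The roots $j\delta-\theta$ $(j\geq2)$ and $j\delta+\theta$ $(j\ge0)$ give the monomials $q^{j-1}t$ and $q^{j+1}t^{-1}$, hence $\prod(1-q^j)^2$. For $\mu\in\operatorname{wt}V'$ and $i=1,2$, the roots $j\delta-\epsilon_i-\mu$ $(j\ge1)$ give $q^{j-\frac12}\xi w^{\pm1}e^\mu$, and the roots $j\delta+\epsilon_i+\mu$ $(j\ge0)$ give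 $q^{j+\frac12}\xi^{-1}w^{\mp1}e^{-\mu}$. As $\operatorname{wt}V'=-\operatorname{wt}V'$, each of these two families gives $\Phi$ at $\xi=1$. The factors of $R^W$ are among the factors of $P|_{t=1}$, so the second claim follows from the proof of Lemma~\ref{lem:P}.

(2) Each generator in the PBW basis of (A2) shifts the eigenvalue pair by a monomial. The $L_{-j}$ and the $J^a_{-j}$ with $a\in\mathfrak h^f$ give $q^j$, in total $1+\dim\mathfrak h^f=\operatorname{rk}\mathfrak g$ times. The $J^a_{-j}$ for root vectors $a$ and the $J_0^a$, $a\in\mathfrak n_-^\natural$, give the monomials of $R^\natural$. The $G^v_{-d}$ give $q^dw^{\pm1}e^\mu$, with parity sign $\sigma(\mu)$. These are the monomials in the factors of $R^W$, and the parity of each generator is given by $\sigma$. With (1) this proves the claim.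
\end{proof}

\subsection{The specialized numerator}
If $\operatorname{ch}L(k\Lambda_0)=\sum n_\nu\operatorname{ch}M(\nu)$ were a finite relation in a Grothendieck group, exactness of $H$ would give at once $\operatorname{sch}H(L(k\Lambda_0))=\sum n_\nu\operatorname{sch}H(M(\nu))$. The sum is infinite, and a class contains weights of unbounded height, so we have to show that constituents far down do not contribute to a given eigenspace. This is where the finiteness of the shell in each class is used again.

\begin{proposition}\label{prop:specV}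
$\big(R\operatorname{sch}V_{-2}(\mathfrak g)\big)\big|_{t=1}=R^W\chi^{(s)}(w)$.
\end{proposition}

\begin{proof}
Fix a class $\mathbf m$. Let $\Lambda$ be the set of $\nu\in\mathrm{Sh}$ whose class is componentwise at most $\mathbf m$. It is finite, as there are finitely many such classes, each with at most two points of the shell; it contains $k\Lambda_0$; and if $\nu'\in\Lambda$, $\nu\in\mathrm{Sh}$, $\nu\geq\nu'$, then $\nu\in\Lambda$. If $M_1$ is a quotient of $M(\nu)$ with $\nu\in\mathrm{Sh}$, then $H(M_1)$ is a quotient of $H(M(\nu))$. By Lemma~\ref{lem:den}(2), $H(M_1)$ is locally finite, $\dim H(M_1)_{\mathbf m}<\infty$, and $H(M_1)_{\mathbf m}=0$ unless $\nu\in\Lambda$. Let $\mathcal O''\subset\mathcal O'$ be the class of modules with $\Omega=0$; it is closed under subquotients.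

(a) \emph{If $M\in\mathcal O''$, then $H(M)$ is locally finite; if moreover $M$ has no weights in $\Lambda$, then $H(M)_{\mathbf m}=0$.} Let $M^{(e)}$ be the submodule generated by the weight spaces of height at most $e$. The quotient $M^{(e)}/M^{(e-1)}$ has no weights of height less than $e$ and is generated by its finite-dimensional part of height $e$, which is killed by the positive root vectors. Adding one weight vector at a time, we filter it finitely by highest weight modules whose highest weights are weights of $M$ and lie in $\mathrm{Sh}$. By exactness $H(M^{(e)})$ is locally finite, and $H(M^{(e)})_{\mathbf m}=0$ if $M$ has no weights in $\Lambda$. Every cocycle in $M\otimes\mathcal F$ lies in some $M^{(e)}\otimes\mathcal F$, so $H(M)$ is the increasing union of the images of the $H(M^{(e)})$.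

(b) \emph{If $M\in\mathcal O''$, then $\dim H(M)_{\mathbf m}=\sum_{\nu'\in\Lambda}[M:L(\nu')]\dim H(L(\nu'))_{\mathbf m}$.} Take the filtration of Lemma~\ref{lem:filt} with $T_N\supset\Lambda$ and use exactness. Factors without weights in $T_N$ contribute $0$ by (a). Factors $L(\nu')$ have $\nu'\in\mathrm{Sh}$ and contribute $0$ unless $\nu'\in\Lambda$.

(c) Let $n_\nu$ be as in Lemma~\ref{lem:shell}(1) for $\nu_0=k\Lambda_0$. If $\nu'\in\Lambda$ and $[M(\nu):L(\nu')]\neq0$ then $\nu\in\Lambda$. By (b),
\[
\sum_{\nu\in\Lambda}n_\nu\dim H(M(\nu))_{\mathbf m}=\sum_{\nu'\in\Lambda}\Big(\sum_{\nu\in\mathrm{Sh}}n_\nu[M(\nu):L(\nu')]\Big)\dim H(L(\nu'))_{\mathbf m}=\dim H(V_{-2}(\mathfrak g))_{\mathbf m},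
\]
with all sums finite. The terms with $\nu\notin\Lambda$ would add nothing on the left. Since $R\operatorname{sch}V_{-2}(\mathfrak g)=\sum_\nu n_\nu\sigma(\nu)e^\nu$, Lemma~\ref{lem:den}(2) gives
\[
\operatorname{sch}H(V_{-2}(\mathfrak g))=\big(R\operatorname{sch}V_{-2}(\mathfrak g)\big)\big|_{t=1}\big/R^W .
\]
The module $H(V_{-2}(\mathfrak g))$ is a quotient of $H(M(k\Lambda_0))$, so all its eigenvalue pairs are counted on the left. By Proposition~\ref{prop:collapse} they involve only $q$ and $w$, so $\sigma=1$ on them, and the exponent of $w$ is the eigenvalue of the coroot. The left side is $\chi^{(s)}(w)$.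
\end{proof}

\section{A dual pair in free fields}\label{sec:free}

We turn to $X$. The first step is to realize $\hat{\mathfrak g}$ at level $-2$ in a Fock space whose supercharacter is the last product in \eqref{eq:X}, and to control the operator $\Omega$ on it.

\subsection{Quadratic currents}
Let $E=\mathbb C^2$ with basis $e_\pm$ and symplectic form $\langle e_+,e_-\rangle=1$. Let $U=V\otimes E$, with the parity of $V$. Write $v^e=v\otimes e$ and $v^\pm=v^{e_\pm}$. The form $\langle v^e,y^f\rangle=(v,y)\langle e,f\rangle$ is even, nondegenerate, and satisfies $\langle\phi,\psi\rangle=-(-1)^{|\phi||\psi|}\langle\psi,\phi\rangle$. Let $A$ be the vertex superalgebra generated by $U$ with $[\phi_\lambda\psi]=\langle\phi,\psi\rangle$: bosons for $V_{\bar0}$, fermions for $V_{\bar1}$. With modes $\psi_d=\psi_{(d-1/2)}$, $d\in\frac12+\mathbb Z$, it is the polynomial superalgebra in the creation operators $\psi_{-d}$, $d>0$, on which the $\psi_d$, $d>0$, act as partial derivatives. Hence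
\begin{equation}\label{eq:vac}
\text{a vector of $A$ killed by all }\psi_{(j)},\ \psi\in U,\ j\ge0,\ \text{lies in }\mathbb C1 .
\end{equation}
Choose homogeneous bases with $\langle\phi^i,\phi_j\rangle=\delta_{ij}$, and write $|i|=|\phi_i|$. Then $\psi=\sum\phi_i\langle\phi^i,\psi\rangle=\sum\langle\psi,\phi_i\rangle\phi^i$. The conformal vector is $\omega_A=\frac12\sum{:}(\partial\phi_i)\phi^i{:}$. The Wick formula gives $[\psi_\lambda\omega_A]=\frac12(\lambda-\partial)\psi$, that is $[\omega_A{}_\lambda\psi]=(\partial+\frac\lambda2)\psi$, so $U$ is primary of weight $\frac12$. We have $A_0=\mathbb C1$, $A_{1/2}=U$, and $A_1$ is spanned by the ${:}\phi\psi{:}=\phi_{-1/2}\psi_{-1/2}1$, which are primary because $[L_1,\psi_{-1/2}]=0$ by \eqref{eq:La}.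

From $[\psi_\lambda{:}\phi\phi'{:}]=\langle\psi,\phi\rangle\phi'+(-1)^{|\psi||\phi|}\phi\langle\psi,\phi'\rangle$ and skew-symmetry,
\begin{equation}\label{eq:quadact}
[{:}\phi\phi'{:}{}_\lambda\psi]=\phi\langle\phi',\psi\rangle+(-1)^{|\phi||\phi'|}\phi'\langle\phi,\psi\rangle .
\end{equation}

\begin{lemma}\label{lem:cur}
Let $B\in\operatorname{End}U$ be homogeneous with $\langle B\phi,\psi\rangle=-(-1)^{|B||\phi|}\langle\phi,B\psi\rangle$. Then $J_B=\frac12\sum_i{:}(B\phi_i)\phi^i{:}$ is the unique element of $A_1$ with $[J_B{}_\lambda\psi]=B\psi$ for all $\psi\in U$, and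
\[
[J_B{}_\lambda J_{B'}]=J_{[B,B']}-\tfrac\lambda2\operatorname{str}_U(BB').
\]
\end{lemma}

\begin{proof}
By \eqref{eq:quadact}, $2[J_B{}_\lambda\psi]=\sum B\phi_i\langle\phi^i,\psi\rangle+\sum(-1)^{(|B|+|i|)|i|}\phi^i\langle B\phi_i,\psi\rangle$. The first sum is $B\psi$. In the second, $\langle B\phi_i,\psi\rangle=-(-1)^{|B||i|}\langle\phi_i,B\psi\rangle=(-1)^{|B||i|+|i|}\langle B\psi,\phi_i\rangle$, so it is also $B\psi$. If $J\in A_1$ has $[J_\lambda\psi]=0$ for all $\psi$, then $[\psi_\lambda J]=0$ by skew-symmetry and $J=0$ by \eqref{eq:vac}. By \eqref{eq:comm} the element $J_{B(0)}J_{B'}\in A_1$ acts on $U$ by $[B,B']$, so it is $J_{[B,B']}$. The integral term of the Wick formula gives $J_{B(1)}{:}\phi\phi'{:}=\langle B\phi,\phi'\rangle$, hence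
\[
J_{B(1)}J_{B'}=\tfrac12\sum\langle BB'\phi_i,\phi^i\rangle=-\tfrac12\sum(-1)^{|i|}\langle\phi^i,BB'\phi_i\rangle=-\tfrac12\operatorname{str}_U(BB').\qedhere
\]
\end{proof}

Both $\mathfrak g$ and $\mathfrak{sp}(E)=\mathfrak{sl}_2$ act on $U$ preserving the form. For $B,B'\in\mathfrak g$ and $b,b'\in\mathfrak{sl}_2$,
\[
\operatorname{str}_U(BB')=2\operatorname{str}_V(BB')=4(B|B'),\qquad \operatorname{str}_U(bb')=p\operatorname{tr}_E(bb'),\qquad\operatorname{str}_U(Bb)=0 .
\]
The standard form on $\mathfrak{sl}_2$ is $\operatorname{tr}_E$. So $A$ carries commuting actions of $\hat{\mathfrak g}$ at level $-2$ and of $\widehat{\mathfrak{sl}}_2$ at level $k_1=-p/2$, and $k_1+2=\frac{4-p}2\neq0$.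

\subsection{Explicit formulas}
Let $\{v_i\},\{v^i\}$ be homogeneous bases of $V$ with $(v^i,v_j)=\delta_{ij}$. Then $y=\sum v_i(v^i,y)=\sum(y,v_i)v^i$ and $\sum(v_i,v^i)=\sum(-1)^{|i|}=p$. The tensor $\sum v_i\otimes v^i$ does not depend on the basis; taking $\{v^i\}$ as the first basis gives
\begin{equation}\label{eq:sym}
\sum v_i\otimes v^i=\sum(-1)^{|i|}v^i\otimes v_i .
\end{equation}
For $e,f\in E$ let $e\cdot f\in\mathfrak{sp}(E)$ be the map $g\mapsto e\langle f,g\rangle+f\langle e,g\rangle$. For $v\in V_{\bar0}$ and homogeneous $v'$ we claim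
\begin{equation}\label{eq:explicit}
J_{e\cdot f}=\sum_i{:}v_i^e(v^i)^f{:},\qquad J_{v\wedge v'}={:}v^-v'^+{:}-{:}v^+v'^-{:}.
\end{equation}
By Lemma~\ref{lem:cur} it suffices to compare actions on $y^g$, using \eqref{eq:quadact}. The first element gives $\sum v_i^e(v^i,y)\langle f,g\rangle+\sum(-1)^{|i|}(v^i)^f(v_i,y)\langle e,g\rangle=y\otimes(e\langle f,g\rangle+f\langle e,g\rangle)$, since $(-1)^{|i|}(v_i,y)=(y,v_i)$. The second gives $\big((v',y)v-(v,y)v'\big)\otimes\big(e_-\langle e_+,g\rangle-e_+\langle e_-,g\rangle\big)$, and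
\begin{equation}\label{eq:E}
e_-\langle e_+,g\rangle-e_+\langle e_-,g\rangle=g\qquad(g\in E).
\end{equation}

Let $\sum_aB_a\otimes B^a$ be the canonical tensor of $\mathfrak g$, characterized by $\sum(B|B_a)B^a=B$, and let $\sum_ab_a\otimes b^a$ be that of $\mathfrak{sl}_2$ for the form $\operatorname{tr}_E$. They have the symmetry \eqref{eq:sym}, and the Sugawara vectors are
\[
\omega_{\mathfrak g}=\frac1{2(p-4)}\sum{:}J_{B_a}J_{B^a}{:},\qquad\omega_{\mathfrak{sl}_2}=\frac1{4-p}\sum{:}J_{b_a}J_{b^a}{:}.
\]

\begin{lemma}\label{lem:cas}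
For $v\in V_{\bar0}$,
\begin{align*}
\sum_aB_a\otimes B^av&=\sum_i(v\wedge v_i)\otimes v^i, & \sum_aB_aB^av&=(p-1)v,\\
\sum_ab_a\otimes b^ae_+&=\tfrac12\big[(e_+\cdot e_+)\otimes e_--(e_+\cdot e_-)\otimes e_+\big], & \sum_ab_ab^ae_+&=\tfrac32e_+ .
\end{align*}
\end{lemma}

\begin{proof}
An even operator $y(y',\cdot)$ has supertrace $\sum(-1)^{|i|}(v^i,y)(y',v_i)=(-1)^{|y|}(y',y)=(y,y')$. So for $|B|=|v'|$ we get $\operatorname{str}(B(v\wedge v'))=(Bv,v')-(Bv',v)$, and $(Bv',v)=-(-1)^{|v'|}(v',Bv)=-(Bv,v')$. Thus $(B|v\wedge v')=(Bv,v')$; for $|B|\ne|v'|$ both sides vanish. Pairing the left factor with $B$ turns both sides of the first identity into $Bv=\sum(Bv,v_i)v^i$. Then $\sum(v\wedge v_i)v^i=v\sum(v_i,v^i)-\sum v_i(v,v^i)=pv-v$.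

In $E$ the map $g\mapsto e\langle f,g\rangle$ has trace $\langle f,e\rangle$, so $\operatorname{tr}(b(e\cdot f))=\langle f,be\rangle+\langle e,bf\rangle=2\langle f,be\rangle$. Pairing the right side of the third identity with $b$ gives $\langle e_+,be_+\rangle e_--\langle e_-,be_+\rangle e_+=be_+$ by \eqref{eq:E}. Finally $(e_+\cdot e_+)e_-=2e_+$ and $(e_+\cdot e_-)e_+=-e_+$.
\end{proof}

\subsection{The embedding is conformal}

\begin{proposition}\label{prop:conf}
$\omega_A=\omega_{\mathfrak g}+\omega_{\mathfrak{sl}_2}$.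
\end{proposition}

\begin{proof}
Let $\omega''=\omega_A-\omega_{\mathfrak g}-\omega_{\mathfrak{sl}_2}$. It suffices to prove $\omega''_{(j)}\psi=0$ for $\psi\in U$, $j\ge0$: then $\psi_{(j)}\omega''=0$ by \eqref{eq:skew}, so $\omega''\in\mathbb C1$ by \eqref{eq:vac}, and $\omega''$ has weight $2$. For $j\ge2$ the vector $\omega''_{(j)}\psi$ has negative weight.

\emph{Reduction to $v^+$.} If $J$ is primary of weight one for $\omega$, then $[J_\lambda\omega]=\lambda J$ by skew-symmetry, so $J_{(0)}\omega=0$. Each current of $\mathfrak g$ or $\mathfrak{sl}_2$ is primary of weight one for $\omega_A$ and for its own Sugawara vector, and commutes with the other one. Hence the zero modes of the currents commute with $\omega''_{(j)}$, and the kernel of $\omega''_{(j)}$ in $U$ is a $\mathfrak g\oplus\mathfrak{sl}_2$-submodule. The vectors $v^+$, $v\in V_{\bar0}$, generate $U$, because $(v\wedge v')y=-v'$ for $v'$ odd and $v,y$ even with $(v,y)=1$. So let $\psi=v^+$ with $v$ even. The positive modes of the currents kill $U$,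 for reasons of weight.

\emph{The case $j=1$.} By \eqref{eq:nop}, \eqref{eq:sym} and Lemma~\ref{lem:cas}, $L_0^{\mathfrak g}+L_0^{\mathfrak{sl}_2}$ acts on $v^+$ by $\frac{p-1}{2(p-4)}+\frac{3/2}{4-p}=\frac12$.

\emph{The case $j=0$.} By \eqref{eq:nop} and \eqref{eq:sym},
\[
L^{\mathfrak g}_{-1}v^+=\frac1{p-4}\Sigma_1,\quad L_{-1}^{\mathfrak{sl}_2}v^+=\frac{-2}{p-4}\Sigma_2,\quad\Sigma_1=\sum (J_{B_a})_{-1}(B^av)^+,\quad\Sigma_2=\sum (J_{b_a})_{-1}v^{b^ae_+}.
\]
For $J=J_B$ and $\psi\in U$, \eqref{eq:comm} gives $[J_{-1},\psi_{-1/2}]=(B\psi)_{-3/2}$, so $J_{-1}\psi=J\cdot\psi+(B\psi)_{-3/2}1$, where $J\cdot\psi$ is the product in the polynomial superalgebra of the modes of index $-\frac12$. By Lemma~\ref{lem:cas} and \eqref{eq:explicit}, and since $v^\pm$ are even,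
\begin{align*}
\Sigma_1&=v^-\sum v_i^+(v^i)^+-v^+\sum v_i^-(v^i)^++(p-1)\,v^+_{-3/2}1,\\
2\Sigma_2&=v^-\sum v_i^+(v^i)^+-v^+\sum v_i^+(v^i)^-+3\,v^+_{-3/2}1 .
\end{align*}
By \eqref{eq:sym} and supercommutativity, $\sum v_i^-(v^i)^+=\sum(-1)^{|i|}(v^i)^-v_i^+=\sum v_i^+(v^i)^-$. So the cubic terms cancel, $\Sigma_1-2\Sigma_2=(p-4)v^+_{-3/2}1$, and $(L_{-1}^{\mathfrak g}+L_{-1}^{\mathfrak{sl}_2})v^+=v^+_{-3/2}1=\partial v^+$.
\end{proof}

\section{The BRST complex and the shell condition for $X$}\label{sec:brst}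

On $A$, with $D=-L_0^A$, Proposition~\ref{prop:conf} gives $\Omega=-L_0^{\mathfrak{sl}_2}$, which is far from zero. We remove the part with $\Omega\ne0$ cohomologically: we construct a complex on which $\Omega$ is homotopic to zero. Its differential squares to zero only if the total $\mathfrak{sl}_2$-level is $-4$. The missing level is $-4+\frac p2=s$, the same number that appeared in Proposition~\ref{prop:collapse}.

\subsection{The differential}
Let $e_a$ $(a=1,2,3)$ be a basis of $\mathfrak{sl}_2$, $[e_a,e_b]=f_{ab}^{\,e}e_e$, $\gamma_{ab}=\operatorname{tr}_E(e_ae_b)$ with inverse matrix $\gamma^{ab}$; repeated indices are summed. The Killing form is $f_{ae}^{\,b}f_{gb}^{\,e}=4\gamma_{ag}$, and invariance of $\gamma$ says that $\gamma^{ab}f_{ga}^{\,e}$ is skew in $b,e$. Let $J_a^{(1)}=J_{e_a}\in A$, of level $k_1=-\frac p2$, let $J^{(2)}_a$ be the currents of $V_s(\mathfrak{sl}_2)$, of level $k_2=s$, and let $\omega^{(1)}=\omega_{\mathfrak{sl}_2}$ and $\omega^{(2)}$ be the Sugawara vectors. Then $k_1+k_2=-4$.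

Let $\mathrm{Gh}$ be generated by odd fields $b_a,c^a$ with $[b_a{}_\lambda c^b]=[c^b{}_\lambda b_a]=\delta_a^b$ and all other brackets zero. For $\omega^{gh}={:}(\partial c^a)b_a{:}$ the Wick formula gives $[b_a{}_\lambda\omega^{gh}]=\lambda b_a$ and $[c^a{}_\lambda\omega^{gh}]=-\partial c^a$, so $b_a$ and $c^a$ are primary of weights $1$ and $0$. The modes are $b_{a,j}=b_{a(j)}$ and $c^a_j=c^a_{(j-1)}$, and $\mathrm{Gh}$ is the exterior algebra on $b_{a,-j}$ $(j\geq1)$ and $c^a_{-j}$ $(j\geq0)$, with $b_{a,j}$ acting as $\partial/\partial c^a_{-j}$ for $j\ge0$. The ghost number is $+1$ for $c$ and $-1$ for $b$. Put $J_a^{gh}=-f_{ag}^{\,e}{:}c^gb_e{:}$. The Wick formula gives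
\[
[c^e{}_\lambda J_a^{gh}]=f_{ag}^{\,e}c^g=-[J^{gh}_a{}_\lambda c^e],\qquad [b_g{}_\lambda J^{gh}_a]=-f_{ag}^{\,e}b_e=-[J_a^{gh}{}_\lambda b_g].
\]
A second application gives $[J_a^{gh}{}_\lambda J_b^{gh}]=f_{ab}^{\,e}J_e^{gh}+4\lambda\gamma_{ab}$: the coefficient of ${:}c^gb_l{:}$ is $f_{be}^{\,l}f_{ag}^{\,e}-f_{ae}^{\,l}f_{bg}^{\,e}=-f_{ab}^{\,e}f_{eg}^{\,l}$ by the Jacobi identity, and the integral term is $\lambda f_{bg}^{\,e}f_{ae}^{\,g}$. In $A\otimes V_s(\mathfrak{sl}_2)\otimes\mathrm{Gh}$ put
\begin{gather*}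
J_a=J^{(1)}_a+J_a^{(2)},\qquad J_a^{tot}=J_a+J_a^{gh},\qquad \Theta={:}c^a\big(J_a+\tfrac12J^{gh}_a\big){:},\qquad\mathsf d=\Theta_{(0)},\\
\Gamma=\frac1{2(k_1+2)}\gamma^{ab}\big(J_a^{(1)}-J^{(2)}_a\big)b_b .
\end{gather*}

\begin{lemma}\label{lem:brst}
\begin{enumerate}
\item $[b_a{}_\lambda\Theta]=J_a^{tot}$ and $[J_a^{tot}{}_\lambda\Theta]=0$.
\item $\mathsf d\,b_a=J_a^{tot}$, $\mathsf d\,J_a^{tot}=0$ and $\mathsf d^2=0$.
\item $\mathsf d\,\Gamma=\omega^{(1)}+\omega^{(2)}+\omega^{gh}$.
\end{enumerate}
\end{lemma}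

\begin{proof}
(1) Put $Z_b=J_b+\frac12J_b^{gh}$. By the Wick formula,
\[
[b_a{}_\lambda\Theta]=Z_a-{:}c^g[b_a{}_\lambda Z_g]{:}=Z_a+\tfrac12f_{ga}^{\,e}{:}c^gb_e{:}=Z_a+\tfrac12J_a^{gh}=J_a^{tot}.
\]
Next, $[J_a^{tot}{}_\lambda Z_b]=f_{ab}^{\,e}Z_e+\lambda(k_1+k_2+2)\gamma_{ab}$, so
\[
[J^{tot}_a{}_\lambda\Theta]=-f_{ae}^{\,b}{:}c^eZ_b{:}+f_{ab}^{\,e}{:}c^bZ_e{:}+\lambda(k_1+k_2+2)\gamma_{ab}c^b-\tfrac\lambda2f_{ae}^{\,b}f_{bg}^{\,e}c^g .
\]
The first two terms cancel. The last, the integral term, equals $\frac\lambda2f_{ae}^{\,b}f_{gb}^{\,e}c^g=2\lambda\gamma_{ag}c^g$. The total is $\lambda(k_1+k_2+4)\gamma_{ab}c^b=0$.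

(2) The first two identities follow from (1) by skew-symmetry. Let $\Xi=\Theta_{(0)}\Theta$; by \eqref{eq:comm}, $\mathsf d^2=\frac12\Xi_{(0)}$. For $j\ge0$,
\[
b_{a(j)}\Xi=(\mathsf d\,b_a)_{(j)}\Theta-\mathsf d\,(b_{a(j)}\Theta)=J^{tot}_{a(j)}\Theta-\delta_{j,0}\,\mathsf d\,J_a^{tot}=0 .
\]
So $\Xi$ contains no modes of $c$ and has components of ghost number at most $0$ only. But $\Xi$ has ghost number $2$. Hence $\Xi=0$.

(3) We have $[J_a^{(i)}{}_\lambda\Theta]=c^g(f_{ag}^{\,e}J_e^{(i)}+\lambda k_i\gamma_{ag})$, so $\mathsf dJ_a^{(i)}=f_{ga}^{\,e}c^gJ_e^{(i)}+k_i\gamma_{ag}\partial c^g$ by skew-symmetry. Since $\mathsf d$ is a superderivation,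
\[
\mathsf d\big(\gamma^{ab}J_a^{(i)}b_b\big)=\gamma^{ab}f_{ga}^{\,e}{:}\big(c^gJ^{(i)}_e\big)b_b{:}+k_i\,\omega^{gh}+\gamma^{ab}{:}J_a^{(i)}J_b{:}-\gamma^{ea}f_{ag}^{\,b}J_e^{(i)}{:}c^gb_b{:}.
\]
By \eqref{eq:nop}, ${:}(c^gJ_e^{(i)})b_b{:}=J^{(i)}_e{:}c^gb_b{:}+\delta^g_b\,\partial J^{(i)}_e$. The correction drops out because $\gamma^{ab}f_{ba}^{\,e}=0$. The coefficient of $J_e^{(i)}{:}c^gb_b{:}$ is $\gamma^{ab}f_{ga}^{\,e}+\gamma^{ae}f_{ga}^{\,b}=0$. Therefore
\[
\mathsf d\big(\gamma^{ab}J_a^{(i)}b_b\big)=2(k_i+2)\omega^{(i)}+\gamma^{ab}J_a^{(1)}J_b^{(2)}+k_i\,\omega^{gh}.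
\]
Subtract the cases $i=1,2$ and use $k_2+2=-(k_1+2)$ and $k_1-k_2=2(k_1+2)$.
\end{proof}

\subsection{The relative complex}
The modes $c^a_0$ have weight zero, and their contributions would cancel in an Euler characteristic. We remove them by passing to the subspace $C^\bullet$ on which all $b_{a,0}$ and $J^{tot}_{a,0}$ vanish:
\[
C^\bullet=\big(A\otimes V_s(\mathfrak{sl}_2)\otimes\Lambda(b_{a,-j},c^a_{-j}:j\ge1)\big)^{\mathfrak{sl}_2},
\]
graded by ghost number. It is preserved by $\mathsf d$, since $[\mathsf d,b_{a,0}]=J^{tot}_{a,0}$ and $[\mathsf d,J^{tot}_{a,0}]=0$. It is preserved by $\Gamma_0=\Gamma_{(1)}$, since $b_{a(0)}\Gamma=0$ and, by invariance of $\gamma^{ab}$, $J^{tot}_{a(0)}\Gamma=0$. The currents of $\mathfrak g$ have zero bracket with $J^{(i)}_a,b_a,c^a$, so $\hat{\mathfrak g}$ preserves each $C^i$ and supercommutes with $\mathsf d$ and $\Gamma_0$. Let $L_0^{tot}=L_0^A+L_0^{(2)}+L_0^{gh}$ and $D=-L_0^{tot}$. All remaining creation operators have positive weight, so the eigenspaces of $L_0^{tot}$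 on $C^\bullet$ are finite-dimensional. The operators $\mathsf d$ and $\Gamma_0$ commute with $L_0^{tot}$, as $\Theta$ and $\Gamma$ have weights $1$ and $2$. On the $\hat{\mathfrak g}$-modules $C^i$ we use the parity of $A$ only. It is given by $\sigma$, since exactly the odd creation operators of $A$ carry a weight $\pm\delta_j$.

Let $z$ record the eigenvalue of the $\mathfrak{sl}_2$-coroot. The supercharacter of $A$ is the last product in \eqref{eq:X}. The modes $b_{a,-j}$ and $c^a_{-j}$ form two triplets of weights $q^j,q^jz^{\pm2}$ and, counted with the sign of the ghost number, give the first product. As $\operatorname{Inv}_z$ counts invariants,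
\begin{equation}\label{eq:euler}
X=\sum_i(-1)^i\operatorname{str}_{C^i}q^{L_0^{tot}}e^h .
\end{equation}

The weights of $A$ itself do not lie in the cone $k\Lambda_0-\hat Q_+$: if $v$ has weight $\epsilon_1$, then $(v^+_{-1/2})^21$ has weight $k\Lambda_0+2\epsilon_1-\delta=k\Lambda_0-\alpha_0+\alpha_1$. Such operators have to be compensated in an invariant, and this restores the bound.

\begin{lemma}\label{lem:supp}
The weights of $C^\bullet$ lie in $k\Lambda_0-\hat Q_+$.
\end{lemma}

\begin{proof}
Call a \emph{letter} one of the following $\mathfrak{sl}_2$-modules of creation operators: a doublet $(\mu,d)$, spanned by $v^\pm_{-d}$ with $v$ of weight $\mu\in\operatorname{wt}V$ and $d\in\frac12+\mathbb Z_{\geq0}$, of weight $\mu-d\delta$; or a triplet $b_{-j}$, $c_{-j}$, $J^{(2)}_{-j}$, $j\ge1$, of weight $-j\delta$. By the PBW theorem and complete reducibility, $V_s(\mathfrak{sl}_2)$ is, as a graded $\mathfrak{sl}_2$-module, a summand of the symmetric algebra on the $J^{(2)}_{-j}$. So every weight of $C^\bullet$ is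 the weight of an invariant in a space of fixed letter content. Such a space is a quotient of $\operatorname{Sym}^a(\mathbb C^2)\otimes(\mathbb C^2)^{\otimes N_2}\otimes(\mathbb C^3)^{\otimes N_3}$, where $a$ is the number of letters $(\epsilon_1,\frac12)$, which are even, $N_2$ the number of other doublets, and $N_3$ the number of triplets. An invariant exists only if the irreducible module $\operatorname{Sym}^a(\mathbb C^2)$ occurs in the other factors, which forces $a\le N_2+2N_3$ and $a\equiv N_2\pmod 2$.

Let $\eta=\frac12\delta-\epsilon_1$ and $\zeta=\frac12\delta-\epsilon_2$, so that $\eta+\zeta=\alpha_0$ and $2\zeta=\alpha_0+\alpha_1$. The letter $(\epsilon_1,\frac12)$ has weight $-\eta$. By Lemma~\ref{lem:wt} and $\delta=\alpha_0+\theta\in\hat Q_+$, the negatives of the other weights satisfy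
\begin{align*}
d\delta-\mu-\zeta&=(d-\tfrac12)\delta+(\epsilon_2-\mu)\in\hat Q_+ &&(\mu\neq\epsilon_1),\\
d\delta-\epsilon_1-\zeta&=(d-\tfrac32)\delta+\alpha_0+2\epsilon_2\in\hat Q_+ &&(d\ge\tfrac32),\\
j\delta-2\zeta&=(j-1)\delta+2\epsilon_2\in\hat Q_+ &&(j\geq1).
\end{align*}
So the total weight is $k\Lambda_0-\beta$ with
\[
\beta\in a\eta+(N_2+2N_3)\zeta+\hat Q_+=a\alpha_0+\tfrac{N_2+2N_3-a}2(\alpha_0+\alpha_1)+\hat Q_+\subset\hat Q_+.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:Xprops}
The series $X$ lies in $\mathcal E$, it is $s_\theta$-invariant, and $RX\in\mathcal S$.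
\end{proposition}

\begin{proof}
The first claim follows from \eqref{eq:euler} and Lemma~\ref{lem:supp}, which also shows $C^\bullet\in\mathcal O'$. The reflection $s_\theta$ fixes $\delta$ and permutes $\operatorname{wt}V$ preserving $\sigma$, so it fixes \eqref{eq:X}. By Lemma~\ref{lem:brst}(3) and Proposition~\ref{prop:conf},
\[
\mathsf d\Gamma_0+\Gamma_0\mathsf d=L_0^{(1)}+L_0^{(2)}+L_0^{gh}=L_0^{tot}-L_0^{\mathfrak g}=-\Omega .
\]
The operators $\mathsf d$ and $\Gamma_0$ commute with $L_0^{tot}$ and with $L_0^{\mathfrak g}$, hence with $\Omega$, and they preserve weights. Write $C^\bullet=C^\bullet_{(0)}\oplus C^\bullet_{*}$, the sums of the generalized eigenspaces of $\Omega$ with zero and with nonzero eigenvalue. Both are subcomplexes and $\hat{\mathfrak g}$-submodules. On $C_*^\bullet$ the operator $-\Gamma_0\Omega^{-1}$ is a contracting homotopy, so each weight space of $C^\bullet_*$ is a finite-dimensional acyclic complex and contributes $0$ to \eqref{eq:euler}. Hence $X=\operatorname{sch}C^{\mathrm{even}}_{(0)}-\operatorname{sch}C^{\mathrm{odd}}_{(0)}$,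 where even and odd refer to the ghost number. Lemma~\ref{lem:shell}(2) applies to both modules.
\end{proof}

\section{Specialization of $X$ and the end of the proof}\label{sec:end}

In the variables \eqref{eq:var} the letters $(\epsilon_1,\frac12)$ and $(\epsilon_2,\frac12)$ have $q$-exponent zero; they are responsible for a pole of $X$ at $t=1$, which the factor $1-t$ of $R$ cancels. The following case of Cauchy's identity makes this explicit:
\begin{equation}\label{eq:cauchy}
\frac{1-\xi^2}{\prod_{\pm,\pm}(1-\xi w^{\pm1}z^{\pm1})}=\sum_{l\ge0}\xi^l\chi_l(w)\chi_l(z).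
\end{equation}
To verify it, insert $\chi_l(z)=(z^{l+1}-z^{-l-1})/(z-z^{-1})$ and use $\sum_l y^l\chi_l(w)=(1-y\chi_1(w)+y^2)^{-1}$ for $y=\xi z^{\pm1}$; over the common denominator the numerator is
\[
z\big(1-\xi z^{-1}\chi_1(w)+\xi^2z^{-2}\big)-z^{-1}\big(1-\xi z\chi_1(w)+\xi^2z^2\big)=(z-z^{-1})(1-\xi^2).
\]
At $\xi=1$ the right side of \eqref{eq:cauchy} is the reproducing kernel for $\operatorname{Inv}_z$: it replaces $z$ by $w$.

\begin{proposition}\label{prop:specX}
$(RX)|_{t=1}=R^W\chi^{(s)}(w)$.
\end{proposition}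

\begin{proof}
By Proposition~\ref{prop:Xprops} and Lemma~\ref{lem:P}, $(1-t)X=P^{-1}\cdot RX\in\mathcal P$, so $(RX)|_{t=1}=P|_{t=1}\cdot((1-t)X)|_{t=1}$. In the variables \eqref{eq:var} the doublets with $\mu=\epsilon_1,\epsilon_2$ have the monomials $q^j\xi w^{\pm1}z^{\pm1}$ $(j\ge0)$, those with $\mu=-\epsilon_1,-\epsilon_2$ have $q^j\xi^{-1}w^{\pm1}z^{\pm1}$ $(j\geq1)$, with independent signs, and those with $\mu\in\operatorname{wt}V'$ have $q^{j-\frac12}e^\mu z^{\pm1}$ $(j\ge1)$. Separate the four monomials with $j=0$: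
\[
X=\operatorname{Inv}_z\Big(\frac{F(\xi,w,z)}{\prod_{\pm,\pm}(1-\xi w^{\pm1}z^{\pm1})}\Big),\qquad F=\sum_{d\in\frac12\mathbb Z_{\ge0}}F_d\,q^d,
\]
where $F$ is the product of all other factors. Each $F_d$ is a Laurent polynomial in $\xi,w,z$ and the $e^\mu$, $\mu\in\operatorname{wt}V'$, symmetric under $z\mapsto z^{-1}$. The regrouping is legitimate, because finitely many products of letters have given exponents of $q$ and $\xi$: the exponent of $q$ bounds the letters in $F$, and then the exponent of $\xi$ bounds the number of the other letters.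

Write $F_d=\sum_lF_{d,l}\,\chi_l(z)$, a finite sum with $F_{d,l}$ independent of $z$. By \eqref{eq:cauchy} and $\operatorname{Inv}_z(\chi_l\chi_{l'})=\delta_{ll'}$, the coefficient of $q^d$ in $(1-t)X$ is the Laurent polynomial $\sum_l\xi^l\chi_l(w)F_{d,l}$. Its value at $\xi=1$ is $F_d(1,w,w)$. Hence $((1-t)X)|_{t=1}=F(1,w,w)$.

At $\xi=1$, $z=w$, the eight monomials $q^j\xi^{\pm1}w^{\pm1}z^{\pm1}$ give $(1-q^j)^{-4}(1-w^2q^j)^{-2}(1-w^{-2}q^j)^{-2}$, and the ghosts give $(1-q^j)^2(1-w^2q^j)^2(1-w^{-2}q^j)^2$. The doublets with $\mu\in\operatorname{wt}V'$ give $\Phi^{-1}$. Therefore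
\[
((1-t)X)|_{t=1}=\chi^{(s)}(w)\,\Phi^{-1}\prod_{j\ge1}(1-q^j)^{-2}.
\]
All factors are expanded in monomials $u^{\mathbf m}$, so this is an identity in $\mathbb Z[[u_1,u_2,\dots]]$. Multiply by Lemma~\ref{lem:den}(1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $Y=\operatorname{sch}V_{-2}(\mathfrak g)-X$. By Corollary~\ref{cor:Vprops} and Proposition~\ref{prop:Xprops}, $Y\in\mathcal E$, $RY\in\mathcal S$, and $Y$ is $s_\theta$-invariant. By Propositions~\ref{prop:specV} and~\ref{prop:specX}, $(RY)|_{t=1}=0$. Proposition~\ref{prop:unique} gives $Y=0$. The central charge is $k\operatorname{sdim}\mathfrak g/(k+h^\vee)=-p(p-1)/(p-4)=c$.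
\end{proof}

\begin{remark}[The role of the hypotheses]
The condition $p\neq4$ makes the three levels $-2$, $-p/2$ and $s$ noncritical at once: $k+h^\vee=p-4$ and $s+2=-(k_1+2)=\frac{p-4}2$. It also excludes $\mathfrak{so}(4)$, which is not simple and for which Lemma~\ref{lem:wt} fails, as $2\epsilon_2\notin Q_+$. The condition $m\ge4$ makes $\epsilon_1+\epsilon_2$ a root. For $(m,n)=(5,0)$ we have $\mathfrak{osp}(V')=0$, and the proof of Proposition~\ref{prop:collapse} gives no reason for the $G^v$ to lie in the maximal ideal; this is the only place where that case is excluded. The value $k=-2$ enters four times: it is negative (Proposition~\ref{prop:unique}), it is not in $\mathbb Z_{\geq0}$ (A3), it makes the level $k+2$ of $\mathfrak{osp}(V')$ vanish, and it is the level of the free field realization. Finally, Section~\ref{sec:brst} does not use that $V_s(\mathfrak{sl}_2)$ is simple; simplicity is needed only to match Proposition~\ref{prop:specX} with Proposition~\ref{prop:specV}.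
\end{remark}

\begin{thebibliography}{9}

\bibitem{AM} Drazen Adamovic, Antun Milas, \emph{On some vertex algebras related to $V_{-1}(\mathfrak{sl}(n))$ and their characters}, arXiv:1805.09771 (2018).

\bibitem{Ar} Arakawa, Duke Math. J. \textbf{130} (2005), 435--478.

\bibitem{KRW} Kac, Roan, Wakimoto, Comm. Math. Phys. \textbf{241} (2003).

\bibitem{KW} Kac, Wakimoto, Adv. Math. \textbf{185} (2004).

\end{thebibliography}
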